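
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Thin Spherical Shells and Strong Annihilation\\ for the Fourier Transform}


\begin{abstract}
Let $S,\Sigma\subset(0,\infty)$ have finite positive Lebesgue measure, and let $S_d,\Sigma_d\subset\mathbb R^d$ be the sets of points $x$ with $|x|\in S$ and $|x|\in\Sigma$, respectively. A nonzero $L^2$ function cannot live on $S_d$ while its Fourier transform lives on $\Sigma_d$. We show that the quantitative form of this statement can fail: there are $S,\Sigma$, the same for all $d\ge2$, for which $(S_d,\Sigma_d)$ is not a strong annihilating pair. We then determine which moment conditions restore it. If $\int_S r^\alpha\,dr$ and $\int_\Sigma r^\beta\,dr$ are finite, where $\alpha,\beta\ge0$, then the pair is always strong when $\alpha+\beta+3\alpha\beta\ge1$, and need not be when $\alpha+\beta+3\alpha\beta<1$.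
\end{abstract}

\section{The question and the answer}

Throughout, $d\ge2$ is an integer and
\[
\widehat F(\xi)=(2\pi)^{-d/2}\int_{\mathbb R^d}F(x)e^{-ix\cdot\xi}\,dx,
\]
extended to a unitary operator on $L^2(\mathbb R^d)$. Inclusions of supports are understood up to null sets: $\operatorname{supp}F\subset A$ means that $F=0$ almost everywhere on $A^c$. A pair $(A,B)$ of measurable subsets of $\mathbb R^d$ is a \emph{weak annihilating pair} if the only $F\in L^2(\mathbb R^d)$ with $\operatorname{supp}F\subset A$ and $\operatorname{supp}\widehat F\subset B$ is $F=0$. It is a \emph{strong annihilating pair} if there is a constant $C=C(A,B)$ such that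
\begin{equation}\label{eq:strong}
\|F\|_{L^2(\mathbb R^d)}\le C\bigl(\|F\|_{L^2(A^c)}+\|\widehat F\|_{L^2(B^c)}\bigr)
\qquad\text{for all }F\in L^2(\mathbb R^d).
\end{equation}
Strong implies weak. Both are uncertainty principles. The weak property says that $F$ and $\widehat F$ cannot be exactly confined to $A$ and $B$; the strong property says that they cannot even be nearly confined there.

Let $S,\Sigma$ be measurable subsets of $\mathbb R^+=(0,\infty)$ with $0<|S|,|\Sigma|<\infty$, and put
\[
S_d=\{x\in\mathbb R^d:|x|\in S\},\qquad \Sigma_d=\{\xi\in\mathbb R^d:|\xi|\in\Sigma\}.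
\]
Since $|S_d|$ is a constant times $\int_S r^{d-1}\,dr$, these radial sets may have infinite measure in $\mathbb R^d$. It is known that $(S_d,\Sigma_d)$ is always a weak annihilating pair (a short proof is included below in Proposition~\ref{prop:each}). The question whether it is always strong is taken from \cite{GJ}.

There is a good reason to guess that it is. Expanding $F$ in spherical harmonics turns the Fourier transform into a family of one-dimensional Hankel transforms $H_{\nu_k}$, $\nu_k=k+\frac d2-1$, one for each degree $k\ge0$. For each fixed $k$ the kernel $\sqrt{xy}\,J_{\nu_k}(xy)$ of $H_{\nu_k}$ is bounded, and the sets $S,\Sigma$ have finite measure on the half-line. We shall see in Section~\ref{sec:hankel} that this gives, for functions with components of degree $k$ only, an inequality of the form \eqref{eq:strong} with a constant $C_k$. The only issue is whether the $C_k$ stay bounded as $k\to\infty$. They need not.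

\begin{theorem}\label{thm:no}
Let $S=\Sigma=\bigcup_{j\ge1}[\,2^{5j},2^{5j}+2^{-j}]$, so that $|S|=|\Sigma|=1$. Then for every $d\ge2$ the pair $(S_d,\Sigma_d)$ is a weak but not a strong annihilating pair.
\end{theorem}

The obstruction comes from thin shells of large radius, and it is natural to ask how much decay of $S$ and $\Sigma$ at infinity removes it. The answer is sharp on the scale of moments.

\begin{theorem}\label{thm:sharp}
Let $\alpha,\beta\ge0$.
\begin{enumerate}
\item[(i)] If $\alpha+\beta+3\alpha\beta\ge1$, then for all $S,\Sigma$ with $0<|S|,|\Sigma|<\infty$, $\int_S r^\alpha\,dr<\infty$ and $\int_\Sigma r^\beta\,dr<\infty$, the pair $(S_d,\Sigma_d)$ is strong annihilating for every $d\ge2$.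
\item[(ii)] If $\alpha+\beta+3\alpha\beta<1$, there are $S,\Sigma$ with $0<|S|,|\Sigma|<\infty$, $\int_S r^\alpha\,dr<\infty$ and $\int_\Sigma r^\beta\,dr<\infty$ such that $(S_d,\Sigma_d)$ is not strong annihilating for any $d\ge2$.
\end{enumerate}
\end{theorem}

For equal weights the threshold is $\alpha=\beta=\frac13$. The case $(\alpha,\beta)=(1,0)$ shows that $(S_d,\Sigma_d)$ is strong whenever $|\Sigma|<\infty$ and $S$ is bounded, or more generally $|S_{d'}|<\infty$ for some $d'\ge2$, because $r\le1+r^{d'-1}$.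

Part (i) follows from a criterion in which only the amount of mass in each dyadic block matters. For $j,l\in\mathbb Z$ put
\[
m_j=|S\cap[2^j,2^{j+1})|,\qquad n_l=|\Sigma\cap[2^l,2^{l+1})|.
\]

\begin{theorem}\label{thm:criterion}
Let $0<|S|,|\Sigma|<\infty$. If
\begin{equation}\label{eq:TN}
T_N:=\sum_{j+l=N}\min\bigl(n_l(2^jm_j)^{1/2},\;m_j(2^ln_l)^{1/2}\bigr)\longrightarrow0\qquad(N\to+\infty),
\end{equation}
then $(S_d,\Sigma_d)$ is strong annihilating for every $d\ge2$.
\end{theorem}

The expression
\begin{equation}\label{eq:kappa}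
\kappa=\min\bigl(n\sqrt{am},\;m\sqrt{bn}\bigr)
\end{equation}
governs both directions. When $[a,a+m]\subset S$ and $[b,b+n]\subset\Sigma$, it measures how much room there is in phase space for a wave packet $F$ concentrated on $S_d$ with $\widehat F$ concentrated on $\Sigma_d$. If $\kappa$ can be made arbitrarily large, the pair is not strong (Section~\ref{sec:negative}). In the other direction, the terms of \eqref{eq:TN} are the same quantity at dyadic scales. They control the only part of the Hilbert--Schmidt norm of $1_\Sigma H_{\nu_k}1_S$ that need not tend to $0$ as $k\to\infty$ (Section~\ref{sec:criterion}).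

\begin{remark}[Normalization]
Another normalization of the Fourier transform changes $C$ in \eqref{eq:strong} and replaces $\Sigma$ by a dilate $c\Sigma$. The moment conditions in Theorem~\ref{thm:sharp} are invariant under dilations, and in Theorem~\ref{thm:no} one dilates $\Sigma$ accordingly. The hypothesis of Theorem~\ref{thm:criterion} is invariant too. Indeed, if $2^i\le c<2^{i+1}$, then $|c\Sigma\cap[2^l,2^{l+1})|\le c(n_{l-i}+n_{l-i-1})$. Each term in \eqref{eq:TN} is increasing and concave in $n_l$ and vanishes for $n_l=0$, hence is subadditive in $n_l$, so the new $T_N$ is at most a constant depending on $c$ times $T_{N-i}+T_{N-i-1}$.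
\end{remark}

\section{Two crossed caps in the plane}\label{sec:plane}

We first prove the non-strong assertion of Theorem~\ref{thm:no} for $d=2$, where the mechanism is visible. Suppose $S=\Sigma$ contains an interval $[a,a+m]$ with $0<m\le a$. The annulus $a\le|x|\le a+m$ is thin, but when $m$ is much smaller than $a$ its boundary is only slightly curved on the relevant scale, and it contains a rectangle that is much longer than it is wide:
\begin{equation}\label{eq:rect}
\bigl\{a\le x_1\le a+\tfrac m2,\ |x_2|\le\sqrt{am}\bigr\}\subset S_2 .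
\end{equation}
Indeed, on this rectangle
\[
a\le x_1\le|x|\le x_1+\frac{x_2^2}{2x_1}\le a+\frac m2+\frac{am}{2a}=a+m .
\]
In the $\xi$-plane we use the analogous rectangle placed on the \emph{other} axis, $\{|\xi_1|\le\sqrt{am},\ a\le\xi_2\le a+\frac m2\}\subset\Sigma_2$; see Figure~\ref{fig:caps}, which shows the general case of two different annuli. Now compare dual variables. The variable $x_1$ is confined to an interval of length comparable to $m$, but its dual $\xi_1$ may range over an interval of length comparable to $\sqrt{am}$; for $(x_2,\xi_2)$ the roles are exchanged. In both cases the product is comparable to $m\sqrt{am}=\sqrt{am^3}$, and if this is large the uncertainty principle does not object. (With both rectangles on the same axis, the pair $(x_1,\xi_1)$ would be confined to a box with both sides comparable to $m$, which is too small when $m\to0$.)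

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\begin{scope}
\fill[gray!25] (35:3) arc (35:-35:3) -- (-35:3.6) arc (-35:35:3.6) -- cycle;
\draw (35:3) arc (35:-35:3);
\draw (35:3.6) arc (35:-35:3.6);
\draw[->] (0,0) -- (4.4,0) node[below] {$x_1$};
\draw[->] (0,-1.9) -- (0,2.1) node[left] {$x_2$};
\draw[very thick] (3,-1.34) rectangle (3.3,1.34);
\node[left] at (-35:3) {$|x|=a$};
\node[right] at (-35:3.6) {$|x|=a+m$};
\end{scope}
\begin{scope}[shift={(9,-1.7)}]
\fill[gray!25] (55:3) arc (55:125:3) -- (125:3.6) arc (125:55:3.6) -- cycle;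
\draw (55:3) arc (55:125:3);
\draw (55:3.6) arc (55:125:3.6);
\draw[->] (-2.1,0) -- (2.3,0) node[below] {$\xi_1$};
\draw[->] (0,0) -- (0,4.4) node[left] {$\xi_2$};
\draw[very thick] (-1.34,3) rectangle (1.34,3.3);
\node[right] at (55:2.9) {$|\xi|=b$};
\node[right] at (55:3.6) {$|\xi|=b+n$};
\end{scope}
\end{tikzpicture}
\caption{Parts of the annuli $a\le|x|\le a+m$ and $b\le|\xi|\le b+n$ (gray). The rectangle on the left has sides $m/2$ and $2\sqrt{am}$, the one on the right has sides $2\sqrt{bn}$ and $n/2$. Since they sit on different axes, each short side is dual to a long one: the products are comparable to $m\sqrt{bn}$ for $(x_1,\xi_1)$ and to $n\sqrt{am}$ for $(x_2,\xi_2)$.}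
\label{fig:caps}
\end{figure}

To make this precise let $c=a+\frac m4$, $\sigma^2=\sqrt{m/a}$, and
\[
F(x)=\pi^{-1/2}\,e^{-(x_1-c)^2/(2\sigma^2)}\;e^{icx_2}\,e^{-\sigma^2x_2^2/2}.
\]
Then $\|F\|_2=1$, and the Fourier transform of a Gaussian gives
\[
\widehat F(\xi)=\pi^{-1/2}\,e^{-ic\xi_1}\,e^{-\sigma^2\xi_1^2/2}\;e^{-(\xi_2-c)^2/(2\sigma^2)},
\]
so $|\widehat F(\xi_1,\xi_2)|=|F(\xi_2,\xi_1)|$. Since $\Sigma_2=S_2$ is invariant under exchange of the coordinates, only $F$ has to be estimated. Now $|F|^2$ is the density of a pair of independent Gaussian variables, $x_1$ with mean $c$ and variance $\sigma^2/2$, and $x_2$ with mean $0$ and variance $1/(2\sigma^2)$. By \eqref{eq:rect}, outside $S_2$ we have $|x_1-c|>\frac m4$ or $x_2^2>am$. By Chebyshev's inequality,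
\[
\|F\|_{L^2(S_2^c)}^2\le\frac{16}{m^2}\cdot\frac{\sigma^2}2+\frac1{am}\cdot\frac1{2\sigma^2}
=\frac{8}{\sqrt{am^3}}+\frac1{2\sqrt{am^3}} ,
\]
and $\|\widehat F\|^2_{L^2(\Sigma_2^c)}$ obeys the same bound. Hence
\[
\|F\|_{L^2(S_2^c)}^2+\|\widehat F\|_{L^2(\Sigma_2^c)}^2\le\frac{17}{\sqrt{am^3}} .
\]
So \eqref{eq:strong} fails as soon as $S=\Sigma$ contains intervals $[a,a+m]$, $0<m\le a$, with $am^3$ arbitrarily large. For the set of Theorem~\ref{thm:no} we have $am^3=2^{5j-3j}=2^{2j}$, and $d=2$ is done. Writing $am^3=(a^{1/3}m)^3$ also suggests where the threshold $\frac13$ comes from.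

\section{Thin shells in general: the negative results}\label{sec:negative}

We now allow two different intervals and arbitrary $d\ge2$. The Gaussian has one width per coordinate, and each width enters one error term for $F$ and one for $\widehat F$; we choose it to balance the two.

\begin{lemma}\label{lem:packet}
Let $0<m\le a$, $0<n\le b$, $[a,a+m]\subset S$, $[b,b+n]\subset\Sigma$, and let $\kappa$ be given by \eqref{eq:kappa}. For each $d\ge2$ there is $F\in L^2(\mathbb R^d)$ with $\|F\|_2=1$ and
\[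
\|F\|_{L^2(S_d^c)}^2+\|\widehat F\|_{L^2(\Sigma_d^c)}^2\le\frac{d+15}{\kappa}.
\]
\end{lemma}

\begin{proof}
If $x_1\in[a,a+\frac m2]$ and $\sum_{i\ge2}x_i^2\le am$, then
\[
a\le x_1\le|x|\le x_1+\frac1{2x_1}\sum_{i\ge2}x_i^2\le a+\frac m2+\frac m2,
\]
so $x\in S_d$. In the same way, if $\xi_2\in[b,b+\frac n2]$ and $\sum_{i\ne2}\xi_i^2\le bn$, then $\xi\in\Sigma_d$.

Let $F$ be the positive multiple with $\|F\|_2=1$ of
\[
\exp\Bigl(-\frac{(x_1-a-m/4)^2}{2\sigma_1^2}\Bigr)\,e^{i(b+n/4)x_2}\prod_{i=2}^d e^{-x_i^2/(2\sigma_i^2)},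
\]
with $\sigma_1,\dots,\sigma_d>0$ to be chosen. Then $|F|^2$ is a product Gaussian density with mean $(a+\frac m4)e_1$ and variances $\sigma_i^2/2$, and $|\widehat F|^2$ is a product Gaussian density with mean $(b+\frac n4)e_2$ and variances $1/(2\sigma_i^2)$. Applying Chebyshev's inequality to the coordinate $x_1$ (resp.\ $\xi_2$) and Markov's inequality to the sum of squares of the others, we get
\begin{align*}
\|F\|^2_{L^2(S_d^c)}&\le\frac{8\sigma_1^2}{m^2}+\frac{\sigma_2^2}{2am}+\sum_{i\ge3}\frac{\sigma_i^2}{2am},\\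
\|\widehat F\|^2_{L^2(\Sigma_d^c)}&\le\frac1{2bn\,\sigma_1^2}+\frac8{n^2\sigma_2^2}+\sum_{i\ge3}\frac1{2bn\,\sigma_i^2}.
\end{align*}
Up to numerical factors, the two terms in each column are balanced by
\[
\sigma_1^2=\frac m{\sqrt{bn}},\qquad \sigma_2^2=\frac{\sqrt{am}}n,\qquad \sigma_i^2=\sqrt{\frac{am}{bn}}\quad(i\ge3).
\]
Put $X=n\sqrt{am}$ and $Y=m\sqrt{bn}$, so that $\kappa=\min(X,Y)$. Inserting these values,
\[
\|F\|^2_{L^2(S_d^c)}\le\frac8Y+\frac1{2X}+\frac{d-2}{2\sqrt{ambn}},\qquad
\|\widehat F\|^2_{L^2(\Sigma_d^c)}\le\frac1{2Y}+\frac8X+\frac{d-2}{2\sqrt{ambn}} .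
\]
Since $n\le b$, we have $\sqrt{ambn}=X\sqrt{b/n}\ge X\ge\kappa$. Hence the sum is at most $(17+d-2)/\kappa$.
\end{proof}

If \eqref{eq:strong} holds for $(S_d,\Sigma_d)$ with constant $C$, then inserting this $F$ and using $(u+v)^2\le2(u^2+v^2)$ gives
\[
1\le 2C^2\,\frac{d+15}{\kappa}.
\]
Consequently:
\begin{equation}\label{eq:moral}
\begin{minipage}{0.84\textwidth}
\emph{If $S,\Sigma$ contain intervals as in Lemma~\ref{lem:packet} with $\kappa$ arbitrarily large, then $(S_d,\Sigma_d)$ is not strong annihilating for any $d\ge2$.}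
\end{minipage}
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:no}]
Take $a=b=2^{5j}$ and $m=n=2^{-j}$. Then $\kappa=m^{3/2}a^{1/2}=2^{-3j/2+5j/2}=2^j\to\infty$, and \eqref{eq:moral} applies. The intervals are disjoint, so $|S|=\sum_{j\ge1}2^{-j}=1$. That the pair is weak is part of Proposition~\ref{prop:each}.
\end{proof}

For Theorem~\ref{thm:sharp}(ii) we put the interval of $S$ at $a$ and that of $\Sigma$ at $b=a^\tau$. To keep the moments finite we take lengths slightly smaller than $a^{-\alpha}$ and $b^{-\beta}$. Up to this small loss, the two quantities in $\kappa$ are $a^{(1-\alpha)/2-\tau\beta}$ and $a^{\tau(1-\beta)/2-\alpha}$, and the question is whether some $\tau$ makes both exponents positive.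

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
Since $\alpha,\beta\ge0$, the hypothesis forces $\alpha,\beta<1$, and it is equivalent to $4\alpha\beta<1-\alpha-\beta+\alpha\beta=(1-\alpha)(1-\beta)$. We claim that there is $\tau>0$ with
\[
\tau\,\frac{1-\beta}2>\alpha\qquad\text{and}\qquad\tau\beta<\frac{1-\alpha}2 .
\]
If $\beta=0$, the second condition holds for every $\tau$ because $\alpha<1$, and a large $\tau$ will do. If $\beta>0$, we need $\frac{2\alpha}{1-\beta}<\tau<\frac{1-\alpha}{2\beta}$, and this interval is nonempty exactly because $4\alpha\beta<(1-\alpha)(1-\beta)$.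

For $R>0$ to be chosen and $j\ge1$ put
\[
a_j=2^{Rj},\quad b_j=2^{\tau Rj},\quad m_j=2^{-j}a_j^{-\alpha},\quad n_j=2^{-j}b_j^{-\beta}
\]
(in this proof $m_j,n_j$ denote these lengths, not dyadic masses) and
\[
S=\bigcup_{j\ge1}[a_j,a_j+m_j],\qquad\Sigma=\bigcup_{j\ge1}[b_j,b_j+n_j].
\]
Then $m_j\le1\le a_j$ and $n_j\le1\le b_j$. Moreover $0<|S|\le\sum_jm_j<\infty$, and since $r\le2a_j$ on the $j$th interval,
\[
\int_Sr^\alpha\,dr\le\sum_j(2a_j)^\alpha m_j=2^\alpha\sum_j2^{-j}<\infty .
\]
Similarly, $0<|\Sigma|\le\sum_jn_j<\infty$ and $\int_\Sigma r^\beta\,dr\le2^\beta\sum_j2^{-j}<\infty$. Finally,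
\[
n_j\sqrt{a_jm_j}=2^{-3j/2}\,2^{Rj\left(\frac{1-\alpha}2-\tau\beta\right)},\qquad
m_j\sqrt{b_jn_j}=2^{-3j/2}\,2^{Rj\left(\tau\frac{1-\beta}2-\alpha\right)} .
\]
The coefficients of $Rj$ are positive, so both quantities tend to infinity with $j$ once $R$ is large enough. Apply \eqref{eq:moral}.
\end{proof}

\section{Reduction to Hankel transforms}\label{sec:hankel}

We turn to the positive results. Let $\{Y_{k,i}\}$ be an orthonormal basis of $L^2(S^{d-1})$ where $Y_{k,i}$ is a spherical harmonic of degree $k\ge0$, and let $\nu_k=k+\frac d2-1\ge0$. Every $F\in L^2(\mathbb R^d)$ has an expansion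
\begin{equation}\label{eq:expand}
F(x)=\sum_{k,i}|x|^{-(d-1)/2}f_{k,i}(|x|)\,Y_{k,i}\Bigl(\frac x{|x|}\Bigr),\qquad
\|F\|^2=\sum_{k,i}\|f_{k,i}\|^2_{L^2(\mathbb R^+)} ,
\end{equation}
the factor $|x|^{-(d-1)/2}$ absorbing the Jacobian $r^{d-1}$. We call the functions $f_{k,i}$ the components of $F$. For $\nu\ge0$ and $f\in L^1\cap L^2(\mathbb R^+)$ define
\[
H_\nu f(y)=\int_0^\infty\sqrt{xy}\,J_\nu(xy)f(x)\,dx .
\]
For fixed $\nu\ge0$ the function $\sqrt t\,J_\nu(t)$ is bounded on $(0,\infty)$, because $J_\nu$ is continuous, is $O(t^\nu)$ at $0$ and is $O(t^{-1/2})$ at infinity. Thus the integral converges absolutely.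

If $f$ is bounded with compact support in $(0,\infty)$, then $|x|^{-(d-1)/2}f(|x|)Y_{k,i}(x/|x|)$ lies in $L^1\cap L^2(\mathbb R^d)$, and by Bochner's formula \cite[Ch.~IV, Thm.~3.10]{SW} its Fourier transform is $(-i)^k|\xi|^{-(d-1)/2}H_{\nu_k}f(|\xi|)Y_{k,i}(\xi/|\xi|)$. By Plancherel, $\|H_{\nu_k}f\|=\|f\|$ for these $f$. They are dense, so $H_{\nu_k}$ extends from them to an isometry of $L^2(\mathbb R^+)$. The extension is still given by the integral when $f\in L^1\cap L^2(\mathbb R^+)$: truncations of $f$ converge to $f$ in both norms, and since the kernel is bounded, their integrals converge uniformly. The kernel is real and symmetric, so $H_{\nu_k}^*=H_{\nu_k}$ and $H_{\nu_k}^2=H_{\nu_k}^*H_{\nu_k}=1$. By linearity and continuity, if $F\in L^2(\mathbb R^d)$ has components $f_{k,i}$, then $\widehat F$ has components $(-i)^kH_{\nu_k}f_{k,i}$.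

Multiplication by $1_{S_d}$ or $1_{\Sigma_d}$ acts on each component as multiplication by $1_S$ or $1_\Sigma$. So the whole problem is contained in the operators on $L^2(\mathbb R^+)$
\[
A_k=1_\Sigma H_{\nu_k}1_S,\qquad \rho:=\sup_{k\ge0}\|A_k\|\le1 .
\]

\begin{proposition}\label{prop:rho}
The pair $(S_d,\Sigma_d)$ is strong annihilating if and only if $\rho<1$.
\end{proposition}

\begin{proof}
Suppose $\rho<1$, let $F\in L^2(\mathbb R^d)$ and $G=1_{S_d}F$. Summing over components, $\|1_{\Sigma_d}\widehat G\|\le\rho\|G\|$. Hence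
\[
\sqrt{1-\rho^2}\,\|G\|\le\|\widehat G\|_{L^2(\Sigma_d^c)}\le\|\widehat F\|_{L^2(\Sigma_d^c)}+\|F\|_{L^2(S_d^c)},
\]
where the last step uses $\widehat G=\widehat F-\widehat{1_{S_d^c}F}$. Since $\|F\|\le\|G\|+\|F\|_{L^2(S_d^c)}$, \eqref{eq:strong} holds with $C=1+(1-\rho^2)^{-1/2}$.

Conversely, suppose \eqref{eq:strong} holds. Given $k$ and a unit vector $f=1_Sf$, apply it to $F(x)=|x|^{-(d-1)/2}f(|x|)Y_{k,i}(x/|x|)$. The first term on the right vanishes, and $1\le C\|\widehat F\|_{L^2(\Sigma_d^c)}=C(1-\|A_kf\|^2)^{1/2}$. As $A_k=A_k1_S$, this gives $\|A_k\|^2\le1-C^{-2}$ for all $k$.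
\end{proof}

\begin{proposition}\label{prop:each}
For all $S,\Sigma$ of finite positive measure and all $k\ge0$, $A_k$ is compact and $\|A_k\|<1$. In particular, $(S_d,\Sigma_d)$ is a weak annihilating pair.
\end{proposition}

\begin{proof}
Fix $k$ and write $H=H_{\nu_k}$. Let $|S'|,|\Sigma'|<\infty$ and $A=1_{\Sigma'}H1_{S'}$. For $f\in L^2(\mathbb R^+)$ the function $1_{S'}f$ is in $L^1\cap L^2(\mathbb R^+)$, so $A$ is the integral operator with kernel $1_{\Sigma'}(y)\sqrt{xy}\,J_{\nu_k}(xy)1_{S'}(x)$. This kernel is bounded and supported on a set of finite measure. So $A$ is Hilbert--Schmidt, hence compact. Consider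
\[
E(S',\Sigma')=\{g\in L^2(\mathbb R^+):\ g=1_{S'}g,\ Hg=1_{\Sigma'}Hg\}.
\]
If $g\in E(S',\Sigma')$, then $Ag=Hg$ and $A^*Ag=1_{S'}H1_{\Sigma'}Hg=1_{S'}H^2g=g$. Thus $E(S',\Sigma')\subset\ker(1-A^*A)$, which is finite-dimensional because $A^*A$ is compact.

We claim that $E(S,\Sigma)=\{0\}$. The idea is that a nonzero element would produce, by small dilations, infinitely many independent elements of a slightly larger space $E(S',\Sigma')$. Let $0\ne f\in E(S,\Sigma)$. Dilations act continuously in measure, so there are distinct $\lambda_p>0$, $p\ge1$, $\lambda_p\to1$, with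
\[
|\lambda_p^{-1}S\setminus S|\le2^{-p},\qquad|\lambda_p\Sigma\setminus\Sigma|\le2^{-p}.
\]
A change of variables gives $H(f(\lambda\,\cdot))(y)=\lambda^{-1}(Hf)(y/\lambda)$. Hence every $f(\lambda_p\,\cdot)$ lies in $E(S',\Sigma')$ with $S'=S\cup\bigcup_p\lambda_p^{-1}S$ and $\Sigma'=\Sigma\cup\bigcup_p\lambda_p\Sigma$, and these sets have finite measure. To see that the functions $f(\lambda_p\,\cdot)$ are linearly independent, put $g(s)=e^{s/2}f(e^s)$, a nonzero element of $L^2(\mathbb R)$. A finite relation $\sum_pc_pf(\lambda_p\,\cdot)=0$ becomes $\sum_pc_p\lambda_p^{-1/2}g(s+\log\lambda_p)=0$. Taking Fourier transforms on $\mathbb R$,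
\[
\widehat g(\eta)\sum_pc_p\lambda_p^{-1/2}e^{i\eta\log\lambda_p}=0\quad\text{for a.e.\ }\eta .
\]
So the trigonometric sum vanishes on a set of positive measure. Being real-analytic, it vanishes identically, and since its frequencies are distinct all $c_p$ are $0$. This contradicts the finite dimension of $E(S',\Sigma')$ and proves the claim.

Now suppose $\|A_k\|=1$. Since $A_k$ is compact, $\|A_kf\|=1$ for some unit vector $f$. In the chain
\[
1=\|1_\Sigma H1_Sf\|\le\|H1_Sf\|=\|1_Sf\|\le\|f\|=1
\]
equality must hold throughout, so $f=1_Sf$ and $Hf=1_\Sigma Hf$, that is, $0\neq f\in E(S,\Sigma)$, a contradiction. Finally, if $\operatorname{supp}F\subset S_d$ and $\operatorname{supp}\widehat F\subset\Sigma_d$, then for each $k$ the components of $F$ of degree $k$ lie in the space $E(S,\Sigma)$ belonging to $H_{\nu_k}$. This space is $\{0\}$, so $F=0$.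
\end{proof}

\begin{remark}
Propositions~\ref{prop:rho} and~\ref{prop:each} show that strong annihilation can fail only through $\limsup_{k\to\infty}\|A_k\|=1$. This fits the wave packet of Lemma~\ref{lem:packet}: it sits near $ae_1$ with frequency near $be_2$, so the symbol $x_1\xi_2-x_2\xi_1$ of its angular momentum is near $ab$. We should therefore expect trouble where $xy$ is close to $\nu_k$.
\end{remark}

Since each $\|A_k\|<1$, the condition $\|A_k\|\to0$ implies $\rho<1$. The operator norm is at most the Hilbert--Schmidt norm, so for Theorem~\ref{thm:criterion} \emph{it suffices to show that}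
\begin{equation}\label{eq:HS}
\|A_k\|_{HS}^2=\int_S\int_\Sigma xy\,J_{\nu_k}(xy)^2\,dy\,dx\longrightarrow0\qquad(k\to\infty).
\end{equation}

\section{A uniform bound for Bessel functions}

To prove \eqref{eq:HS} we need bounds for $J_\nu(t)$ with constants independent of $\nu$, including the transition region $t\approx\nu$.

\begin{lemma}\label{lem:bessel}
There is an absolute constant $C$ such that for all $\nu\ge1$:
\begin{enumerate}
\item[(a)] $|J_\nu(t)|\le C/\nu$ for $0<t\le\nu/2$;
\item[(b)] $|J_\nu(t)|\le C|t^2-\nu^2|^{-1/4}$ for $t\ge\nu/2$, $t\ne\nu$.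
\end{enumerate}
\end{lemma}

\begin{proof}
By Schl\"afli's formula \cite[\S6.2]{W}, for $t>0$,
\[
J_\nu(t)=\frac1\pi\int_0^\pi\cos\varphi(\theta)\,d\theta-\frac{\sin\nu\pi}\pi\int_0^\infty e^{-\nu s-t\sinh s}\,ds,\qquad\varphi(\theta)=\nu\theta-t\sin\theta .
\]
As $\sinh s\ge s$, the second term is at most $\frac1{\pi(\nu+t)}$ in modulus. In particular $|J_\nu(t)|\le1+\frac1\pi\le2$.

The derivative $\varphi'(\theta)=\nu-t\cos\theta$ is increasing on $[0,\pi]$. We use van der Corput's first-derivative test: \emph{if $\varphi'$ is monotone and $|\varphi'|\ge\lambda>0$ on $[u,v]$, then $\bigl|\int_u^ve^{i\varphi}\bigr|\le2/\lambda$.} Indeed, $\varphi'$ has constant sign on $[u,v]$. Integrating $e^{i\varphi}=(e^{i\varphi})'/(i\varphi')$ by parts bounds the integral by $\frac1{|\varphi'(u)|}+\frac1{|\varphi'(v)|}$ plus the total variation of the monotone function $1/\varphi'$, that is, by $2\max\bigl(\frac1{|\varphi'(u)|},\frac1{|\varphi'(v)|}\bigr)$. Below, $C$ denotes absolute constants that may change.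

\medskip
\emph{Case $t<\nu$.} Here $\varphi'\ge\nu-t$ on $[0,\pi]$, and $\nu+t\ge\nu-t$, so
\begin{equation}\label{eq:farbelow}
|J_\nu(t)|\le\frac C{\nu-t} .
\end{equation}
This gives (a). Now let $\nu/2\le t<\nu$. Close to $\nu$, \eqref{eq:farbelow} is useless, and we discard a small interval around the point $\theta=0$ where $\varphi'$ is small. Put $\delta=\nu^{-1/3}\le1$. On $[\delta,\pi]$, since $\sin\frac\delta2\ge\frac\delta\pi$,
\[
\varphi'(\theta)\ge t(1-\cos\delta)=2t\sin^2\tfrac\delta2\ge\frac{2t\delta^2}{\pi^2}\ge\frac{\nu^{1/3}}{\pi^2} .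
\]
The interval $[0,\delta]$ contributes at most $\delta=\nu^{-1/3}$ and the second term of Schl\"afli's formula at most $\nu^{-1}\le\nu^{-1/3}$. So $|J_\nu(t)|\le C\nu^{-1/3}$. If $\nu-t\le\nu^{1/3}$, then $\nu(\nu-t)\le\nu^{4/3}$ and $\nu^{-1/3}\le(\nu(\nu-t))^{-1/4}$. If $\nu-t\ge\nu^{1/3}$, then $(\nu-t)^3\ge\nu$, so $(\nu-t)^4\ge\nu(\nu-t)$ and $(\nu-t)^{-1}\le(\nu(\nu-t))^{-1/4}$. In the first case we use $|J_\nu|\le C\nu^{-1/3}$, in the second \eqref{eq:farbelow}, and in both we get $|J_\nu(t)|\le C(\nu(\nu-t))^{-1/4}$. Since $\nu^2-t^2\le2\nu(\nu-t)$, (b) follows.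

\medskip
\emph{Case $t>\nu$.} Let $D=\sqrt{t^2-\nu^2}$ and let $\theta_0\in(0,\frac\pi2)$ satisfy $\cos\theta_0=\nu/t$, so $t\sin\theta_0=D$ and $\theta_0$ is the stationary point of $\varphi$. We must show $|J_\nu(t)|\le CD^{-1/2}$. The second term of Schl\"afli's formula is acceptable because $D^{1/2}\le(t+\nu)^{1/2}\le t+\nu$. If $D\le1$, then $|J_\nu|\le2\le2D^{-1/2}$. So let $D>1$ and $\delta=D^{-1/2}<1$. The set $|\theta-\theta_0|\le\delta$ contributes at most $2\delta$.

On $[\theta_0+\delta,\pi]$,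
\[
\varphi'(\theta)=t(\cos\theta_0-\cos\theta)\ge t\bigl(\cos\theta_0-\cos(\theta_0+\delta)\bigr)=2t\sin\bigl(\theta_0+\tfrac\delta2\bigr)\sin\tfrac\delta2 .
\]
Here $\theta_0\le\theta_0+\frac\delta2<\frac\pi2+\frac12<\frac{5\pi}6$. The sine is concave on $[0,\pi]$, so $\sin(\theta_0+\frac\delta2)\ge\min(\sin\theta_0,\frac12)\ge\frac12\sin\theta_0$. With $\sin\frac\delta2\ge\frac\delta\pi$ this gives $\varphi'\ge t\sin\theta_0\cdot\frac\delta\pi=\frac{D\delta}\pi=\frac{D^{1/2}}\pi$.

On $[0,\theta_0-\delta]$, if nonempty, $\delta\le\theta_0$ and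
\[
|\varphi'(\theta)|\ge t\bigl(\cos(\theta_0-\delta)-\cos\theta_0\bigr)=2t\sin\bigl(\theta_0-\tfrac\delta2\bigr)\sin\tfrac\delta2\ge2t\sin\tfrac{\theta_0}2\cdot\frac\delta\pi\ge\frac{D^{1/2}}\pi ,
\]
because $\sin\frac{\theta_0}2\ge\frac12\sin\theta_0$. By the first-derivative test each of the two outer intervals contributes at most $2\pi D^{-1/2}$, so $|J_\nu(t)|\le CD^{-1/2}$.
\end{proof}

\section{The dyadic criterion}\label{sec:criterion}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
We prove \eqref{eq:HS}, which suffices by Section~\ref{sec:hankel}. Let $\nu=\nu_k$ with $k$ so large that $\nu\ge1$, and let $C$ denote absolute constants that may change. We split $S\times\Sigma$ according to $t=xy$; the set $xy=\nu$ is null. Away from the transition, the finiteness of $|S|$ and $|\Sigma|$ is enough.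

\medskip
\emph{Region $t\le\nu/2$.} By Lemma~\ref{lem:bessel}(a), $tJ_\nu(t)^2\le C/\nu$. The contribution is at most $C|S||\Sigma|/\nu\to0$.

\medskip
\emph{Region $t\ge2\nu$.} By Lemma~\ref{lem:bessel}(b), $tJ_\nu(t)^2\le Ct(t^2-\nu^2)^{-1/2}=C(1-\nu^2/t^2)^{-1/2}\le C$. The contribution is at most $C\,|\{(x,y)\in S\times\Sigma:xy\ge2\nu\}|$. It tends to $0$, since these sets decrease to $\emptyset$ as $\nu\to\infty$ and $|S\times\Sigma|<\infty$.

\medskip
\emph{Region $\nu/2<t<2\nu$.} By Lemma~\ref{lem:bessel}(b),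
\[
tJ_\nu(t)^2\le\frac{Ct}{(t+\nu)^{1/2}|t-\nu|^{1/2}}\le\frac{Ct^{1/2}}{|t-\nu|^{1/2}}\le C\Bigl|1-\frac t\nu\Bigr|^{-1/2} .
\]
This is unbounded, and here we need \eqref{eq:TN}. The singularity lies on the curve $xy=\nu$ and is integrable across it, whether we cross in the $x$-direction or in the $y$-direction. This gives two bounds, and we take the smaller one.

Let $2^N\le\nu<2^{N+1}$, $S_j=S\cap[2^j,2^{j+1})$, $\Sigma_l=\Sigma\cap[2^l,2^{l+1})$. On $S_j\times\Sigma_l$ we have $2^{j+l}\le xy<2^{j+l+2}$. If this block meets the region, then $2^{j+l}<2\nu<2^{N+2}$ and $2^{j+l+2}>\nu/2\ge2^{N-1}$, so $N-2\le j+l\le N+1$. For such a block we bound the integral of $|1-xy/\nu|^{-1/2}$ over the whole block.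

For any set $E\subset\mathbb R$ of finite measure and any $c\in\mathbb R$, the integral over $E$ of $|x-c|^{-1/2}$, a decreasing function of $|x-c|$, is for given $|E|$ largest when $E$ is an interval centered at $c$, so
\[
\int_E|x-c|^{-1/2}\,dx\le2\int_0^{|E|/2}s^{-1/2}\,ds=2\sqrt2\,|E|^{1/2} .
\]
Hence for $y\in\Sigma_l$,
\[
\int_{S_j}\Bigl|1-\frac{xy}\nu\Bigr|^{-1/2}dx=\Bigl(\frac\nu y\Bigr)^{1/2}\int_{S_j}\Bigl|x-\frac\nu y\Bigr|^{-1/2}dx\le2\sqrt2\,\Bigl(\frac\nu y\Bigr)^{1/2}m_j^{1/2}\le C(2^jm_j)^{1/2},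
\]
because $\nu/y\le2^{N+1-l}\le2^{j+3}$. Integrating over $y\in\Sigma_l$, we bound the contribution of the block by $Cn_l(2^jm_j)^{1/2}$. If instead we integrate first in $y$, then for $x\in S_j$ we have $\nu/x\le2^{N+1-j}\le2^{l+3}$, and the same computation gives the bound $Cm_j(2^ln_l)^{1/2}$. Taking the smaller bound on each block and summing, we see that the region contributes at most
\[
C\,(T_{N-2}+T_{N-1}+T_N+T_{N+1}),
\]
which tends to $0$ as $\nu\to\infty$. This proves \eqref{eq:HS}.
\end{proof}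

\section{Moment conditions}

It remains to show that the moment conditions of Theorem~\ref{thm:sharp}(i) imply $T_N\to0$. For equal weights $\alpha=\beta=\frac13$ the idea is that the minimum is at most the geometric mean, and
\[
\Bigl(n_l(2^jm_j)^{1/2}\cdot m_j(2^ln_l)^{1/2}\Bigr)^{1/2}=\bigl(2^{l/3}n_l\bigr)^{3/4}\bigl(2^{j/3}m_j\bigr)^{3/4},
\]
where the sequences in parentheses on the right are summable, so that their powers are in $\ell^2$ and Cauchy--Schwarz applies. In general we use a weighted geometric mean with weights $\theta,1-\theta$. The condition that only $2^{l\beta}n_l$ and $2^{j\alpha}m_j$ appear is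
\begin{equation}\label{eq:param}
\alpha=\frac\theta{2-\theta},\qquad\beta=\frac{1-\theta}{1+\theta},\qquad\theta\in[0,1],
\end{equation}
and eliminating $\theta=\frac{2\alpha}{1+\alpha}$ gives $\beta=\frac{1-\alpha}{1+3\alpha}$, $0\le\alpha\le1$, that is, the critical curve $\alpha+\beta+3\alpha\beta=1$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
For $0\le\gamma'\le\gamma$ we have $r^{\gamma'}\le1+r^\gamma$. As $|S|,|\Sigma|<\infty$, the hypotheses on the moments persist when $\alpha,\beta$ are decreased to smaller nonnegative values. If $\alpha\ge1$, replace $(\alpha,\beta)$ by $(1,0)$. If $\alpha<1$, the assumption says $\beta\ge\frac{1-\alpha}{1+3\alpha}$, and we replace $\beta$ by $\frac{1-\alpha}{1+3\alpha}$. So we may assume that $\alpha\in[0,1]$ and that \eqref{eq:param} holds with $\theta=\frac{2\alpha}{1+\alpha}\in[0,1]$. Put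
\[
p=\frac{1+\theta}2,\qquad q=1-\frac\theta2,
\]
so that $p,q\in[\frac12,1]$, and by \eqref{eq:param} $\beta p=\frac{1-\theta}2$ and $\alpha q=\frac\theta2$. With $u_l=2^{l\beta}n_l$ and $v_j=2^{j\alpha}m_j$,
\begin{align*}
\min\bigl(n_l(2^jm_j)^{1/2},\,m_j(2^ln_l)^{1/2}\bigr)
&\le\bigl(n_l(2^jm_j)^{1/2}\bigr)^\theta\bigl(m_j(2^ln_l)^{1/2}\bigr)^{1-\theta}\\
&=n_l^{(1+\theta)/2}\,m_j^{1-\theta/2}\,2^{j\theta/2}\,2^{l(1-\theta)/2}=u_l^{\,p}\,v_j^{\,q}
\end{align*}
when $m_jn_l\neq0$; otherwise the left side is $0\le u_l^pv_j^q$. Now $\sum_lu_l\le\int_\Sigma r^\beta\,dr<\infty$ and $\sum_jv_j\le\int_Sr^\alpha\,dr<\infty$. Since $2p,2q\ge1$, it follows that $(u_l^p)$ and $(v_j^q)$ lie in $\ell^2(\mathbb Z)$. If $j+l=N$, then $l\ge N/2$ or $j\ge N/2$, so by Cauchy--Schwarz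
\[
T_N\le\Bigl(\sum_{l\ge N/2}u_l^{2p}\Bigr)^{1/2}\Bigl(\sum_jv_j^{2q}\Bigr)^{1/2}+\Bigl(\sum_lu_l^{2p}\Bigr)^{1/2}\Bigl(\sum_{j\ge N/2}v_j^{2q}\Bigr)^{1/2}\longrightarrow0
\]
as $N\to+\infty$. Apply Theorem~\ref{thm:criterion}.
\end{proof}

\begin{remark}
Together the two parts of Theorem~\ref{thm:sharp} describe exactly the pairs $(\alpha,\beta)$ for which the moment conditions guarantee strong annihilation. They do not characterize the individual pairs $(S,\Sigma)$ for which $(S_d,\Sigma_d)$ is strong. Sets for which $T_N\not\to0$, but which contain no intervals satisfying Lemma~\ref{lem:packet} with $\kappa$ unbounded, are not settled here.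
\end{remark}

\begin{thebibliography}{9}
\bibitem{GJ} Saifallah Ghobber, Philippe Jaming, \emph{Strong annihilating pairs for the Fourier-Bessel transform}, arXiv:1009.1710 (2010).
\bibitem{SW} Stein--Weiss, \emph{Introduction to Fourier Analysis on Euclidean Spaces}.
\bibitem{W} Watson, \emph{Theory of Bessel Functions}.
\end{thebibliography}

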